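\title{Infinite fields definable in NIP expansions of the real ordered additive group}

\begin{abstract}
Let $\mathcal R$ be an expansion of $(\mathbb R,<,+)$ by closed sets whose theory does not have the independence property. We prove that if $\mathcal R$ defines an infinite field, on any subset of any $\mathbb R^n$ and with no continuity assumption, then $\mathcal R$ defines continuous operations on an open interval that make the interval an ordered field isomorphic to the real field. This proves a conjecture posed in~\cite{Walsberg}. The main step is to show that the additive group of an infinite field that is definable, together with a linear order, in an NIP structure carries an externally definable group order; this forces the underlying set of the field to have a somewhere dense projection to $\mathbb R$. We also show that every infinite field definable in $\mathcal R$ is definably isomorphic to the field on the interval or to its extension by $\sqrt{-1}$.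
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}

An \emph{expansion of $(\mathbb R,<,+)$ by closed sets} is a structure $\mathcal R=(\mathbb R,<,+,(A_i)_i)$ in which each $A_i$ is a closed subset of some $\mathbb R^{n_i}$. Allowing continuous functions $\mathbb R^m\to\mathbb R^n$ as well changes nothing, since their graphs are closed. \emph{Definable} always means first-order definable with parameters. Thus the definable sets of $\mathcal R$ form the smallest collection of subsets of the spaces $\mathbb R^n$ that contains the $A_i$, the order relation, the graph of addition, the points and the sets $\{x:x_i=x_j\}$, and is closed under finite unions, complements, products and coordinate projections. Definable sets need not be closed. A map is definable if its graph is, and a family $(B_t)_{t\in T}$ is definable if $T$ and $\{(t,x):t\in T,\ x\in B_t\}$ are. A structure $\mathcal M$ \emph{defines an infinite field} if there are an infinite definable set $Z\subseteq M^n$ and definable maps $\oplus,\otimes:Z^2\to Z$ such that $(Z,\oplus,\otimes)$ is a field.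

A formula $\varphi(x;y)$, where $x$ and $y$ are tuples of variables, has the \emph{independence property} (IP) in $\mathcal M$ if for every $k$ there are tuples $b_0,\dots,b_{k-1}$ and $a_\eta$, for $\eta\in\{0,1\}^k$, such that $\mathcal M\models\varphi(a_\eta;b_j)$ if and only if $\eta(j)=1$. The structure $\mathcal M$ is \emph{NIP} if no formula has IP in it, and has IP otherwise. For each $k$ the existence of the pattern is a first-order statement, so this is a property of the theory of $\mathcal M$; parameters in $\varphi$ may be absorbed into $y$. NIP says that no definable family of sets can encode arbitrary subsets of arbitrarily large finite sets.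

\begin{definition}\label{def:interval}
An \emph{interval field} of an expansion $\mathcal R$ of $(\mathbb R,<,+)$ is a structure $(I,<,\oplus,\otimes)$, where $I\subseteq\mathbb R$ is a nonempty open interval with its usual order and $\oplus,\otimes:I^2\to I$ are continuous and definable, that is an ordered field isomorphic to $(\mathbb R,<,+,\times)$.
\end{definition}

Having an interval field is a strong way of saying that $\mathcal R$ sees multiplication, at least locally. Local information is enough to produce one: we show in Proposition~\ref{prop:field} that a single definable $C^2$ function with nonzero second derivative, for instance $x\mapsto x^2$ on $(0,1)$, yields an interval field. At the other extreme is $(\mathbb R,<,+)$ itself, which is NIP and whose definable functions of one variable are piecewise affine by quantifier elimination. Defining an infinite field is a much weaker and purely algebraic condition: the set $Z$ is arbitrary, and the operations need not respect the order or the topology. One would guess that the two conditions agree when $Z$ contains a piece of a manifold on which the operations are smooth, because field multiplication cannot be affine. But $Z$ may be thin.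

\begin{example}\label{ex:countable}
Let $K$ be any countably infinite field. Transport its operations to $\mathbb N\subseteq\mathbb R$ along a bijection. The graphs of the resulting operations are subsets of $\mathbb N^3$, hence closed in $\mathbb R^3$, and the expansion of $(\mathbb R,<,+)$ by these two graphs defines a copy of $K$ on a discrete set.
\end{example}

It is known that there are locally o-minimal expansions of $(\mathbb R,<,+)$ that define infinite fields but have no interval field. (An expansion is locally o-minimal if for every definable $X\subseteq\mathbb R$ each point has an open interval around it in which $X$ is a finite union of points and intervals.) So some further tameness hypothesis is needed. The following conjecture was posed in~\cite{Walsberg}.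

\begin{quote}
\emph{An NIP expansion of $(\mathbb R,<,+)$ by closed sets that defines an infinite field has an interval field.}
\end{quote}

\subsection*{Results}

\begin{theorem}\label{thm:main}
Let $\mathcal R$ be an NIP expansion of $(\mathbb R,<,+)$ by closed sets. If $\mathcal R$ defines an infinite field, then $\mathcal R$ has an interval field.
\end{theorem}

The part of the proof that excludes thin fields does not use closedness. A family $(B_t)_{t\in T}$ is \emph{directed} if each union $B_t\cup B_{t'}$ is contained in some $B_{t''}$, and a subset of $\mathbb R$ is \emph{somewhere dense} if its closure has nonempty interior.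

\begin{theorem}\label{thm:thin}
\begin{itemize}
\item[(a)] If $\mathcal M$ is NIP, $K$ is an infinite field definable in $\mathcal M$, and $\prec$ is a definable linear order on $K$, then $\operatorname{char}K=0$, and no definable directed family of finite sets has union $K$. In particular, no NIP expansion of $(\mathbb N,<)$ defines an infinite field.
\item[(b)] If $\mathcal M$ is any NIP expansion of $(\mathbb R,<,+)$ and $Z\subseteq\mathbb R^n$ is the underlying set of an infinite definable field, then some coordinate projection of $Z$ to $\mathbb R$ is somewhere dense.
\end{itemize}
\end{theorem}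

In (a) no compatibility between $\prec$ and the field operations is assumed. By (b), every structure in Example~\ref{ex:countable} has IP.

A function $f$ is \emph{locally affine} on an open set $W\subseteq\mathbb R$ if every point of $W$ has a neighborhood on which $f$ is affine. For an interval field $I$, let $I(\sqrt{-1})$ be the set $I^2$ with coordinatewise addition and the product $(x,y)(x',y')=(xx'-yy',xy'+x'y)$, computed in $I$; it is a definable field isomorphic to $\mathbb C$.

\begin{theorem}\label{thm:class}
Let $\mathcal R$ be an NIP expansion of $(\mathbb R,<,+)$ by closed sets. The following are equivalent: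
\begin{itemize}
\item[(i)] $\mathcal R$ has an interval field;
\item[(ii)] $\mathcal R$ defines an infinite field;
\item[(iii)] some definable $f:(\alpha,\beta)\to\mathbb R$ is not locally affine on any dense open subset of $(\alpha,\beta)$.
\end{itemize}
If they hold and $(I,<,\oplus,\otimes)$ is any interval field of $\mathcal R$, then every infinite definable field is definably isomorphic to $(I,\oplus,\otimes)$ or to $I(\sqrt{-1})$. In particular it is isomorphic to $\mathbb R$ or $\mathbb C$.
\end{theorem}

For example, $(\mathbb R,<,+)$ fails (iii) and so defines no infinite field. Without NIP, definable fields need not be isomorphic to $\mathbb R$ or $\mathbb C$, by Example~\ref{ex:countable}.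

\subsection*{Outline of the proof}

Let $K$ be an infinite definable field on $Z\subseteq\mathbb R^n$.

\emph{$Z$ is not thin} (Sections \ref{sec:ip}--\ref{sec:dense}). The lexicographic order of $\mathbb R^n$ is a definable linear order on $K$. An invariant-measure argument converts it into an order $<_K$ that is compatible with addition and whose addition to the structure preserves NIP. Then $Z$ carries two unrelated notions of smallness, one from $\mathbb R^n$ and one from $<_K$. In an NIP structure a directed union of nowhere dense sets is nowhere dense, and playing the two notions against each other gives Theorem~\ref{thm:thin}. Section~\ref{sec:model} carries out this argument by hand for a field on $\mathbb N$.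

\emph{Definable maps are generically smooth} (Section~\ref{sec:smooth}). This is the only place where closedness of the $A_i$ enters. It gives a definable injection $\gamma$ of an open box into $Z$, which we take of maximal dimension.

\emph{Curvature gives a field} (Section~\ref{sec:curv}). A definable $C^2$ map that is not affine yields an interval field. Neither NIP nor closedness is used.

\emph{A field is not affine} (Section~\ref{sec:main}). If $(a,x,b)\mapsto\gamma(a)\gamma(x)+\gamma(b)$ were affine on a box, two distinct lines over $K$ would meet in infinitely many points.

Section~\ref{sec:class} proves the classification in Theorem~\ref{thm:class}. Two published theorems are used without proof, Shelah's theorem on externally definable sets and Walsberg's theorem on $C^k$-points; they are stated in Section~\ref{sec:prelim}. Everything else is proved here or is textbook material.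

\section{A field on the natural numbers}\label{sec:model}

Let $\mathcal M$ be an expansion of $(\mathbb N,\prec)$, where $\prec$ is the usual order, and suppose that $\mathcal M$ defines a field $K$ whose underlying set is $\mathbb N$. In this section $+$ and $-$ are the operations of $K$. Theorem~\ref{thm:thin}(a) asserts that $\mathcal M$ has IP. The argument has two halves.

\subsection*{From a group order to IP}
Suppose first that $\mathcal M$ defines a second linear order $<_K$ for which $(K,+,<_K)$ is an ordered group; the reader may think of $K=\mathbb Q$ with its usual order, and of $\prec$ as an enumeration of $\mathbb Q$. An ordered group is torsion-free, so $K$ has characteristic $0$; hence $(K,+)$ is divisible and $<_K$ is dense. The initial segments $B_t=\{y:y\preceq t\}$ are finite, they increase with $t$, and their union is $K$. Let $\varphi(x;t,u)$ say that $x$ is within $u$ of $B_t$: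
\[
\exists y\,\bigl(y\preceq t\ \wedge\ -u\le_K x-y\le_K u\bigr).
\]
Let $t_0$ be the $\prec$-least element, so that $B_{t_0}=\{t_0\}$, and fix $u_0>_K0$. Consider the $<_K$-intervals
\[
E_1=(t_0-u_0,\ t_0+u_0),\qquad E_0=(t_0+u_0,\ t_0+2u_0).
\]
Then $\varphi(x;t_0,u_0)$ holds on $E_1$ and fails on $E_0$. Now split both intervals with one new pair $(t_1,u_1)$. Pick $b_i\in E_i$ and let $t_1$ be the $\prec$-larger of $b_0,b_1$, so that $B_{t_1}$ contains both. Since $B_{t_1}$ is finite, $E_i$ contains an interval $(c_i,d_i)$ that misses it. Let $u_1$ be one third of the smaller of $d_0-c_0$ and $d_1-c_1$, and put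
\[
E_{i1}=E_i\cap(b_i-u_1,\ b_i+u_1),\qquad E_{i0}=(c_i+u_1,\ d_i-u_1).
\]
For $x\in E_{ij}$ the formula $\varphi(x;t_0,u_0)$ holds exactly when $i=1$, and $\varphi(x;t_1,u_1)$ holds exactly when $j=1$. The four sets $E_{ij}$ are again nonempty intervals, so the step can be repeated: after $k$ steps there are $k$ pairs $(t_j,u_j)$ and $2^k$ intervals realizing all patterns, and $\varphi$ has IP. What matters is that one $t$ and one $u$ serve all intervals of a level. Lemma~\ref{lem:union} is this argument in general.

\subsection*{From a linear order to a group order}
The given order $\prec$ is not a group order, since it has a least element. The idea is to look at $\prec$ from far away, that is, to compare $w$ and $w'$ by comparing $a+w$ and $a+w'$ for a suitable $a$. An example on the real field shows what to expect. Let $x\prec y$ mean that $|x|<|y|$, or $|x|=|y|$ and $x<y$. This linear order on $\mathbb R$ is not translation invariant, but $a+w\prec a+w'$ is equivalent to $w<w'$ as soon as $a>|w|+|w'|$. No real number $a$ works for all $w,w'$, but a positive infinite element $a$ of an elementary extension does. In Section~\ref{sec:order} we show that such an $a$ exists for every definable linear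 order on an infinite NIP field. The resulting order $<_K$ is defined with a parameter from outside $\mathcal M$; Shelah's theorem says that $(\mathcal M,<_K)$ is still NIP, and the first half then gives a contradiction.

\section{Conventions and two quoted theorems}\label{sec:prelim}

On $\mathbb R^n$ we use the sup norm $|\cdot|$, and $V_\varepsilon(x)$ is the open $\varepsilon$-ball, which is an open box. For an ordered abelian group $G$ and $x\in G^m$ put $|x|=\max_i\max(x_i,-x_i)\in G$. Such a group is definable in a structure if its underlying set, order and addition are.

Let $G$ be a nontrivial divisible ordered abelian group. Its order is dense and has no endpoints. An \emph{open box} in $G^m$ is a product of nonempty open intervals. A set $X\subseteq G^m$ is \emph{nowhere dense} if every open box contains an open box disjoint from $X$, and \emph{somewhere dense} otherwise. Subsets and finite unions of nowhere dense sets are nowhere dense (shrink the box once for each set), finite subsets of $G^m$ are nowhere dense for $m\ge1$, and $G^m$ is somewhere dense. Every open box contains a bounded one $\prod_i(c_i,d_i)$, so the definition may be restricted to bounded boxes; quantifying over the endpoints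 shows that, for a definable family $(X_t)$ of subsets of $G^m$ with $G$ definable, the set of $t$ such that $X_t$ is nowhere dense is definable. For $G=\mathbb R$, nowhere dense means that the closure has empty interior.

A family $\mathcal F$ of subsets of a set $X$ \emph{shatters} a finite set $A\subseteq X$ if every subset of $A$ is a trace $S\cap A$ with $S\in\mathcal F$. The \emph{VC-dimension} of $\mathcal F$ is the supremum of the sizes of shattered sets. In an NIP structure every definable family has finite VC-dimension: otherwise the formula defining the family, with the roles of its two tuples of variables exchanged, has IP. The Sauer--Shelah lemma states that a family of VC-dimension $\ell<\infty$ has at most $\sum_{i\le\ell}\binom ki\le(k+1)^\ell$ traces on a set with at most $k$ elements.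

If $\mathcal N$ is an elementary extension of $\mathcal M$ and $X\subseteq N^k$ is definable in $\mathcal N$, the set $X\cap M^k$ is called \emph{externally definable} in $\mathcal M$.

\begin{theorem}[Shelah \cite{Shelah}; see also {\cite[Ch.~3]{Simon}}]\label{thm:shelah}
If $\mathcal M$ is NIP, $\mathcal N\succeq\mathcal M$, and $X\subseteq N^k$ is definable in $\mathcal N$, then $(\mathcal M,X\cap M^k)$ is NIP.
\end{theorem}

``Submanifold'' means embedded submanifold; submanifolds are locally closed. A point $z$ of a set $X\subseteq\mathbb R^l$ is a \emph{$C^k$-point} of $X$ if $V\cap X$ is a $C^k$-submanifold of $\mathbb R^l$, of some dimension in $\{0,\dots,l\}$, for some open $V\ni z$.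

\begin{theorem}[Walsberg \cite{Walsberg}]\label{thm:walsberg}
Let $\mathcal R$ be an NIP expansion of $(\mathbb R,<,+)$ by closed sets, $X\subseteq\mathbb R^l$ definable, and $k\ge0$. Then the $C^k$-points of $X$ are dense in $X$.
\end{theorem}

An isolated point of $X$ is a $C^k$-point, of dimension $0$. So Theorem~\ref{thm:walsberg} says nothing about a discrete set such as the one in Example~\ref{ex:countable}, and this is why Theorem~\ref{thm:thin}(b) is needed.

\section{Nowhere dense sets and the independence property}\label{sec:ip}

The first lemma isolates the combinatorics of Section~\ref{sec:model}. It is stated for an arbitrary collection $\mathcal I$ of test sets because we apply it twice: to all boxes inside a given box, and to the intervals that meet a perfect set.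

\begin{lemma}\label{lem:split}
Let $(G,<,+)$ be an ordered abelian group definable in a structure $\mathcal S$, and let $(B_t)_{t\in T}$ be a definable family of subsets of $G^m$. Say that $x$ is \emph{$u$-close} to $B_t$ if $|x-y|\le u$ for some $y\in B_t$. Suppose that $\mathcal I$ is a nonempty collection of nonempty subsets of $G^m$ such that for every finite nonempty $\mathcal I_0\subseteq\mathcal I$ there are $t\in T$ and $u>0$ in $G$ with the following property: every $E\in\mathcal I_0$ contains sets $E^0,E^1\in\mathcal I$ such that every point of $E^1$ and no point of $E^0$ is $u$-close to $B_t$. Then $\mathcal S$ has IP.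
\end{lemma}

\begin{proof}
Let $\varphi(x;t,u)$ be the formula $\exists y\in B_t\,(|x-y|\le u)$. Let $E_\emptyset\in\mathcal I$ be arbitrary. Given $E_\eta\in\mathcal I$ for all $\eta\in\{0,1\}^k$, apply the hypothesis to $\{E_\eta:\eta\in\{0,1\}^k\}$ to get $(t_k,u_k)$, and put $E_{\eta i}=E_\eta^i\subseteq E_\eta$ for $i=0,1$. Now fix $k$ and pick $x_\eta\in E_\eta$ for $\eta\in\{0,1\}^k$. For $j<k$ let $\zeta$ be the initial segment of $\eta$ of length $j$. Then $x_\eta\in E_\zeta^{\eta(j)}$, so $\varphi(x_\eta;t_j,u_j)$ holds if and only if $\eta(j)=1$. As $k$ is arbitrary, $\varphi$ has IP.
\end{proof}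

The next lemma is a substitute for the Baire category theorem. It needs neither completeness nor countability, and its conclusion is stronger: the union is itself nowhere dense.

\begin{lemma}\label{lem:union}
Let $\mathcal S$ be NIP, $(G,<,+)$ a nontrivial divisible ordered abelian group definable in $\mathcal S$, and $(B_t)_{t\in T}$ a directed definable family of nowhere dense subsets of $G^m$. Then $\bigcup_tB_t$ is nowhere dense.
\end{lemma}

\begin{proof}
Otherwise there is an open box $O$ such that $\bigcup_tB_t$ meets every open box contained in $O$. Let $\mathcal I$ be the collection of open boxes contained in $O$, and let $\mathcal I_0\subseteq\mathcal I$ be finite and nonempty. Each $E\in\mathcal I_0$ meets some member of the family, so by directedness there is one $t$ such that $B_t$ meets every $E\in\mathcal I_0$. For each $E$ pick $b_E\in B_t\cap E$ and, as $B_t$ is nowhere dense, an open box $\prod_i(c_i^E,d_i^E)\subseteq E$ disjoint from $B_t$. By divisibility there is $u>0$ with $2u<d_i^E-c_i^E$ for all $i$ and $E$; take one third of the least of these finitely many differences. Put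
\[
E^0=\prod_i\,(c_i^E+u,\ d_i^E-u),\qquad E^1=E\cap\{x:|x-b_E|<u\}.
\]
The factors of $E^0$ are nonempty since the order is dense, and $E^1$ is the intersection of two open boxes containing $b_E$. So both are open boxes inside $E$, and both belong to $\mathcal I$. Points of $E^1$ are $u$-close to $B_t$. If $x\in E^0$ and $|x-y|\le u$, then $c_i^E<x_i-u\le y_i\le x_i+u<d_i^E$ for all $i$, so $y\notin B_t$. By Lemma~\ref{lem:split}, $\mathcal S$ has IP, a contradiction.
\end{proof}

The first half of Section~\ref{sec:model} is a directed definable family of finite sets whose union is all of $G$, so NIP cannot be dropped.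

We use Lemma~\ref{lem:union} to localize: if the image of a set $X\subseteq\mathbb R^l$ is somewhere dense, we discard the points near which the image is nowhere dense, and what remains has somewhere dense image near each of its points. The map $h$ below is not assumed to be continuous in any sense.

\begin{lemma}\label{lem:local}
Let $\mathcal S$ be an NIP expansion of $(\mathbb R,<,+)$, $G$ a nontrivial divisible ordered abelian group definable in $\mathcal S$, $X\subseteq\mathbb R^l$ definable, and $h:X\to G^m$ a definable map such that $h(X)$ is somewhere dense in $G^m$. Then there is a nonempty definable $X^*\subseteq X$ such that $h(V_\varepsilon(z)\cap X^*)$ is somewhere dense in $G^m$ for all $z\in X^*$ and $\varepsilon>0$.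
\end{lemma}

\begin{proof}
For real $\varepsilon,r>0$ let
\[
N_{\varepsilon,r}=\{z\in X:\ |z|\le r\text{ and }h(V_\varepsilon(z)\cap X)\text{ is nowhere dense}\},
\]
and let $N=\bigcup_{\varepsilon,r}N_{\varepsilon,r}$. This is a definable family, and it is directed because $N_{\varepsilon,r}\subseteq N_{\varepsilon',r'}$ for $\varepsilon'\le\varepsilon$ and $r'\ge r$. Cover $[-r,r]^l$ by finitely many sets of diameter less than $\varepsilon$. If such a set $Q$ contains a point $z\in N_{\varepsilon,r}$, then $h(Q\cap X)\subseteq h(V_\varepsilon(z)\cap X)$ is nowhere dense. So $h(N_{\varepsilon,r})$ lies in a finite union of nowhere dense sets and is nowhere dense. The family $(h(N_{\varepsilon,r}))$ is definable and directed, so $h(N)$ is nowhere dense by Lemma~\ref{lem:union}.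

Let $X^*=X\setminus N$. It is nonempty because $h(X)\ne h(N)$. Let $z\in X^*$ and $\varepsilon>0$. Since $z\notin N_{\varepsilon,|z|+1}$, the set $h(V_\varepsilon(z)\cap X)$ is somewhere dense. It is contained in $h(V_\varepsilon(z)\cap X^*)\cup h(N)$, so $h(V_\varepsilon(z)\cap X^*)$ is somewhere dense.
\end{proof}

The truncation $|z|\le r$ is what makes the cover finite; this is the only property of $\mathbb R^l$ that the proof uses.

Lemma~\ref{lem:local} will produce a definable subset of $Z$ without isolated points. Such a set could still resemble a Cantor set. The last lemma of this section excludes this. In a nowhere dense perfect subset of $\mathbb R$, the left endpoints of the gaps of length at least $\varepsilon$ form a directed family of finite sets whose union is dense in the perfect set, which is the situation of Section~\ref{sec:model} again.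

\begin{lemma}\label{lem:perfect}
Let $\mathcal S$ be an NIP expansion of $(\mathbb R,<,+)$ and let $Y\subseteq\mathbb R^n$, $n\ge1$, be a nonempty definable set without isolated points. Then some coordinate projection of $Y$ to $\mathbb R$ is somewhere dense.
\end{lemma}

\begin{proof}
We show by induction on $n$ that the projections cannot all be nowhere dense.

\emph{Case $n=1$.} Suppose $Y$ is nowhere dense. Its closure $C$ is definable, has empty interior and has no isolated points, since an isolated point of $C$ would be an isolated point of $Y$. As $\mathbb R\setminus C$ is dense, there are $r<s$ in $\mathbb R\setminus C$ with $C'=C\cap[r,s]\ne\emptyset$. The set $C'$ is compact with empty interior, and it equals $C\cap(r,s)$, so it is open in $C$ and has no isolated points. Let $L$ be the set of $c\in C'$ for which there is $c^+>c$ in $C'$ with $(c,c^+)\cap C'=\emptyset$; this $c^+$ is unique. For $\varepsilon>0$ let $F_\varepsilon=\{c\in L:c^+-c\ge\varepsilon\}$. The family $(F_\varepsilon)$ is definable, it increases as $\varepsilon$ decreases, and its union is $L$. Each $F_\varepsilon$ is finite, because the intervals $(c,c^+)$ are disjoint subintervals of $[r,s]$.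

Let $\mathcal I$ be the collection of open intervals that meet $C'$. If $J\in\mathcal I$, then $J\cap C'$ is infinite, as $C'$ has no isolated points. Moreover $J$ meets $L$: for $x<y$ in $J\cap C'$ the open set $(x,y)\setminus C'$ is nonempty, and the endpoints $c<c^+$ of one of its components lie in $C'\cap[x,y]$, so $c\in L\cap J$.

Let $\mathcal I_0\subseteq\mathcal I$ be finite and nonempty. Pick $c_J\in L\cap J$ for $J\in\mathcal I_0$, then $\varepsilon$ with $c_J\in F_\varepsilon$ for all $J\in\mathcal I_0$, then $y_J\in(J\cap C')\setminus F_\varepsilon$. Let $\eta_J>0$ be the distance from $y_J$ to the finite set $F_\varepsilon$, let $u=\min_J\eta_J/2$, and put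
\[
J^1=J\cap(c_J-u,\ c_J+u),\qquad J^0=J\cap(y_J-\eta_J/2,\ y_J+\eta_J/2).
\]
These intervals contain $c_J\in C'$ and $y_J\in C'$, so they belong to $\mathcal I$. Points of $J^1$ are $u$-close to $F_\varepsilon$, and points of $J^0$ have distance greater than $\eta_J/2\ge u$ from $F_\varepsilon$. Lemma~\ref{lem:split}, with $G=\mathbb R$ and the family $(F_\varepsilon)$, shows that $\mathcal S$ has IP, a contradiction.

\emph{Case $n>1$.} Suppose all projections are nowhere dense. By the case $n=1$, the projection of $Y$ to the first coordinate has an isolated point $c$. Then $\{y\in Y:y_1=c\}$ is open in $Y$, so it has no isolated points. Hence $\{y'\in\mathbb R^{n-1}:(c,y')\in Y\}$ is nonempty, definable and without isolated points, and its projections are contained in projections of $Y$. This contradicts the case $n-1$.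
\end{proof}

The middle-thirds Cantor set shows that NIP is needed in Lemma~\ref{lem:perfect}; equivalently, the expansion of $(\mathbb R,<,+)$ by the Cantor set has IP.

\section{Ordering the additive group of an NIP field}\label{sec:order}

We want an element $a$ of an elementary extension such that the comparison of $a+w$ with $a+w'$ does not change when $w$ and $w'$ are translated by the same $u\in K$. By compactness it suffices to satisfy finitely many such conditions by an element of $K$, and for this it suffices that each condition fails only on a null set for some finitely additive probability measure on $K$. We take a measure invariant under all maps $x\mapsto cx+b$ and prove that it does not distinguish a definable set from its translates. NIP enters through a packing bound: a family of finite VC-dimension is totally bounded for the pseudometric $\mu(S\triangle S')$.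

\begin{lemma}\label{lem:pack}
Let $\mathcal F$ be a family of subsets of $X$ of finite VC-dimension $\ell$, let $\mu$ be a finitely additive probability measure defined on all subsets of $X$, and let $\varepsilon\in(0,1]$. There is a finite bound on the size of subfamilies of $\mathcal F$ whose members pairwise satisfy $\mu(S\triangle S')\ge\varepsilon$.
\end{lemma}

\begin{proof}
Let $S_1,\dots,S_m$ be such a subfamily, $m\ge2$. Choose a point in each nonempty atom of the finite Boolean algebra generated by the $S_i$, and give it the $\mu$-measure of its atom as probability. Draw $k=\lceil2\ln m/\varepsilon\rceil$ of these points independently. For $i\ne j$ the set $S_i\triangle S_j$ is a union of atoms of total measure at least $\varepsilon$, so the sample misses it with probability at most $(1-\varepsilon)^k\le e^{-\varepsilon k}\le m^{-2}$. Since $\binom m2m^{-2}<1$, there is a sample that meets every $S_i\triangle S_j$; on it the $S_i$ have $m$ distinct traces. By the Sauer--Shelah lemma $m\le(\lceil2\ln m/\varepsilon\rceil+1)^\ell$, which fails for large $m$.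
\end{proof}

Recall that a group $\Gamma$ is \emph{amenable} (as a discrete group) if there is a finitely additive probability measure $\nu$ on all subsets of $\Gamma$ with $\nu(gA)=\nu(A)$ for $g\in\Gamma$, $A\subseteq\Gamma$, and that solvable groups are amenable. Let $K$ be a field and $\Gamma$ the group of maps $x\mapsto cx+b$ with $c\in K^\times$, $b\in K$. The translations form an abelian normal subgroup with quotient $K^\times$, so $\Gamma$ is solvable. Put $\mu(A)=\nu(\{g\in\Gamma:g(0)\in A\})$ for $A\subseteq K$. For $h\in\Gamma$ we have $\{g:g(0)\in hA\}=h\{g:g(0)\in A\}$, so $\mu$ is a finitely additive probability measure on all subsets of $K$ with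
\[
\mu(cA+b)=\mu(A)\qquad(c\in K^\times,\ b\in K,\ A\subseteq K).
\]
We call such a $\mu$ \emph{affine invariant}.

\begin{lemma}\label{lem:null}
Let $\mathcal M$ be NIP, $K$ an infinite definable field, and $\mu$ an affine invariant measure on $K$. If $P\subseteq K$ is definable and $u\in K$, then $\mu(P\triangle(P+u))=0$.
\end{lemma}

Total boundedness and the pigeonhole principle give some $v\ne0$ such that translation by $v$ almost preserves $P$. We need this for the prescribed $u$. Multiplication by $c=v/u$ carries $u$ to $v$, but it also replaces $P$ by $cP$, and $c$ depends on $v$. So $v$ must be chosen to almost preserve all dilates of $P$ at once; a finite net among the dilates reduces this to finitely many conditions.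

\begin{proof}
Write $\operatorname{dist}(A,A')=\mu(A\triangle A')$. This is a pseudometric on subsets of $K$, invariant under $\Gamma$. Suppose $\delta=\operatorname{dist}(P,P+u)>0$; then $u\ne0$. The family $\mathcal F=\{cP+b:c\in K^\times,b\in K\}$ is definable, so it has finite VC-dimension, and so has its subfamily $\mathcal F_0=\{cP:c\in K^\times\}$. By Lemma~\ref{lem:pack} there are finite maximal subfamilies $Q_1,\dots,Q_N$ of $\mathcal F_0$ and $R_1,\dots,R_{N'}$ of $\mathcal F$ with pairwise distances at least $\delta/4$. By maximality, every member of $\mathcal F_0$ is at distance less than $\delta/4$ from some $Q_i$, and every member of $\mathcal F$ is at distance less than $\delta/4$ from some $R_j$.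

For $b\in K$ and $i\le N$ choose $j_i(b)$ with $\operatorname{dist}(Q_i+b,R_{j_i(b)})<\delta/4$. The tuple $(j_1(b),\dots,j_N(b))$ takes finitely many values and $K$ is infinite, so there are $b\ne b'$ with the same tuple. Then $\operatorname{dist}(Q_i+b,Q_i+b')<\delta/2$, and with $v=b'-b\ne0$ translation invariance gives $\operatorname{dist}(Q_i,Q_i+v)<\delta/2$ for all $i$. Let $c=v/u$ and choose $i$ with $\operatorname{dist}(cP,Q_i)<\delta/4$. Then
\[
\operatorname{dist}(cP,cP+v)\le\operatorname{dist}(cP,Q_i)+\operatorname{dist}(Q_i,Q_i+v)+\operatorname{dist}(Q_i+v,cP+v)<\tfrac\delta4+\tfrac\delta2+\tfrac\delta4=\delta.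
\]
But $cP+v=c(P+u)$, so the left side equals $\operatorname{dist}(P,P+u)=\delta$, a contradiction.
\end{proof}

\begin{proposition}\label{prop:order}
Let $\mathcal M$ be NIP, $K$ an infinite definable field, and $\prec$ a definable linear order on $K$. There is a linear order $<_K$ on $K$, externally definable in $\mathcal M$, such that $(K,+,<_K)$ is an ordered abelian group. Consequently $\operatorname{char}K=0$, the group $(K,+,<_K)$ is divisible and densely ordered, and $(\mathcal M,<_K)$ is NIP.
\end{proposition}

\begin{proof}
Let $\mu$ be an affine invariant measure on $K$. For $w,w',u\in K$ consider the condition on $x$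
\begin{equation}\label{eq:dagger}
x+w\prec x+w'\iff x+w+u\prec x+w'+u.
\end{equation}
Let $v=w'-w$ and $P_v=\{y\in K:y\prec y+v\}$. With $y=x+w$, condition \eqref{eq:dagger} reads $y\in P_v\iff y\in P_v-u$. So it fails exactly for $x\in(P_v\triangle(P_v-u))-w$, which is a $\mu$-null set by Lemma~\ref{lem:null} and translation invariance. A finite union of null sets is not all of $K$, so for any finitely many triples $(w,w',u)$ some $x\in K$ satisfies all the corresponding conditions. By the compactness theorem, applied to the elementary diagram of $\mathcal M$ together with these conditions on a new constant, there are $\mathcal N\succeq\mathcal M$ and $a\in K(\mathcal N)$ satisfying \eqref{eq:dagger} for all $w,w',u\in K$. Here $K(\mathcal N)$ is the field defined in $\mathcal N$ by the formulas that define $K$, and $\prec$ extends to a linear order on it.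

For $w,w'\in K$ let $w<_Kw'$ mean $a+w\prec a+w'$. This is the pullback of a linear order along the injection $w\mapsto a+w$, so it is a linear order. It is translation invariant by \eqref{eq:dagger}, and it is the trace on $\mathcal M$ of a relation defined in $\mathcal N$ with the parameter $a$. If $w>_K0$, then $0<_Kw<_K2w<_K\cdots$, so $(K,+)$ is torsion-free and $\operatorname{char}K=0$. Hence $(K,+)$ is a nonzero $\mathbb Q$-vector space, so it is divisible, and the order is dense because $(w+w')/2$ lies strictly between $w\neq w'$. Finally $(\mathcal M,<_K)$ is NIP by Theorem~\ref{thm:shelah}.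
\end{proof}

\begin{remark}\label{rem:circle}
Multiplication is essential. The group $[0,1)$ with addition modulo $1$ is definable in $(\mathbb R,<,+)$ and carries the definable linear order $<$, but it has torsion, so it has no group order. For $P=[0,\tfrac12)$ and Lebesgue measure, $P\triangle(P+v)$ has measure $2v$ for small $v>0$, while $P\triangle(P+\tfrac12)$ is the whole group: small translations almost preserve $P$, and there is no dilation that carries $\tfrac12$ to a small $v$. The order $\prec$ is also essential, since algebraically closed fields of positive characteristic are NIP.
\end{remark}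

\section{Somewhere dense projections}\label{sec:dense}

\begin{proof}[Proof of Theorem~\ref{thm:thin}]
In both parts let $<_K$ be given by Proposition~\ref{prop:order}, let $\mathcal S$ be the NIP structure $(\mathcal M,<_K)$, and let $G=(K,+,<_K)$, a nontrivial divisible ordered abelian group definable in $\mathcal S$.

(a) The statement on the characteristic is part of Proposition~\ref{prop:order}. Finite subsets of $K$ are nowhere dense in $G$. By Lemma~\ref{lem:union} in $\mathcal S$, a definable directed family of finite subsets of $K$ has nowhere dense union, and $K$ is somewhere dense in $G$, so the union is not $K$. If $\mathcal M$ is an NIP expansion of $(\mathbb N,<)$ and $K\subseteq\mathbb N^k$ is an infinite definable field, then the lexicographic order is a definable linear order on $K$, and the finite sets $K\cap[0,r]^k$, $r\in\mathbb N$, form a definable directed family with union $K$, a contradiction.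

(b) Here $K$ has underlying set $Z\subseteq\mathbb R^n$, and we take for $\prec$ the lexicographic order. Apply Lemma~\ref{lem:local} in $\mathcal S$ to $X=Z$ and the identity map $h:Z\to G$, whose image is somewhere dense in $G$. It gives a nonempty $\mathcal S$-definable set $Y\subseteq Z$ such that $V_\varepsilon(y)\cap Y$ is somewhere dense in $G$, and in particular infinite, for all $y\in Y$ and $\varepsilon>0$. So $Y$ has no isolated points in $\mathbb R^n$. By Lemma~\ref{lem:perfect} in $\mathcal S$, some coordinate projection of $Y$, and hence of $Z$, is somewhere dense in $\mathbb R$.
\end{proof}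

The order $<_K$ has now served its purpose: it supplied a notion of smallness on $Z$ for which points are small, $Z$ is large, and directed unions of small sets are small. It is not used again.

\section{Generic smoothness}\label{sec:smooth}

In this section $\mathcal R$ is an NIP expansion of $(\mathbb R,<,+)$ by closed sets. We use two theorems of calculus. \emph{Sard's theorem}: if $f$ is a $C^r$ map from an $s$-dimensional $C^r$-submanifold to $\mathbb R^m$ and $r\ge\max(1,s-m+1)$, then the image of the set of points where $df$ has rank less than $m$ has Lebesgue measure zero. The \emph{constant rank theorem}: if a $C^r$ map $F$, $r\ge1$, from an open subset of $\mathbb R^M$ to $\mathbb R^n$ has constant rank $\rho$ near a point $o$, then in suitable $C^r$ coordinates near $o$ and $F(o)$ it is the map $(y_1,\dots,y_M)\mapsto(y_1,\dots,y_\rho,0,\dots,0)$; in particular it maps a neighborhood of $o$ onto a $\rho$-dimensional $C^r$-submanifold.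

\begin{lemma}\label{lem:rank}
An injective $C^1$ map from a nonempty open subset of $\mathbb R^d$ to $\mathbb R^n$ has rank $d$ at some point; in particular $d\le n$.
\end{lemma}

\begin{proof}
Having rank at least a given number is an open condition, so the rank is constant near a point where it is maximal. If this rank were less than $d$, the map would be, in local coordinates, a linear map with nontrivial kernel, which is not injective.
\end{proof}

Theorem~\ref{thm:walsberg} provides smooth points of a definable set $X$, but a smooth point may lie on a piece of $X$ that is too small, for example an isolated point. We therefore apply it to the subset $X^*$ of Lemma~\ref{lem:local}, all of whose pieces have large projection.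

\begin{lemma}\label{lem:submersion}
Let $X\subseteq\mathbb R^l$ be definable and let $\pi:\mathbb R^l\to\mathbb R^m$, $m\ge1$, be a coordinate projection such that $\pi(X)$ is somewhere dense. Then there is a definable $C^{l+2}$-submanifold $S\subseteq X$ of $\mathbb R^l$ such that $\pi|_S$ is a submersion at some point $z'\in S$.
\end{lemma}

\begin{proof}
Let $X^*$ be given by Lemma~\ref{lem:local} for $\mathcal S=\mathcal R$, $G=\mathbb R$ and $h=\pi|_X$. By Theorem~\ref{thm:walsberg} the nonempty definable set $X^*$ has a $C^{l+2}$-point $z$. Choose an open box $V\ni z$ such that $S=V\cap X^*$ is a $C^{l+2}$-submanifold; $S$ is definable. As $S$ is locally closed, there is $\varepsilon>0$ such that the closed ball $\bar B$ of radius $\varepsilon$ around $z$ lies in $V$ and $S\cap\bar B$ is compact. Suppose $d(\pi|_S)$ has rank less than $m$ everywhere. Since $\dim S-m+1\le l$, Sard's theorem applies, and the compact set $\pi(S\cap\bar B)$ has measure zero. A compact null set has empty interior and is nowhere dense. But it contains $\pi(V_\varepsilon(z)\cap X^*)$, which is somewhere dense.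
\end{proof}

\begin{lemma}\label{lem:C2}
Let $U\subseteq\mathbb R^m$, $m\ge1$, be an open box and $F:U\to\mathbb R^n$ a definable map. Then $F$ is $C^2$ on some open box $O\subseteq U$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:submersion} to the graph $X$ of $F$ and the projection $\pi$ to the first $m$ coordinates, for which $\pi(X)=U$. Let $S$ and $z'$ be as there. The map $\pi|_S$ is injective because $S$ lies in a graph, so $\dim S\le m$ by Lemma~\ref{lem:rank} applied in a chart, and $\dim S\ge m$ because $\pi|_S$ is a submersion at $z'$. By the inverse function theorem $\pi$ restricts to a $C^2$-diffeomorphism from a neighborhood of $z'$ in $S$ onto an open subset of $U$. Its inverse is $x\mapsto(x,F(x))$, so $F$ is $C^2$ on that open set.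
\end{proof}

We now attach a dimension to a definable field. It is defined through injections of boxes, rather than through the topology of $Z$, because the field operations produce injections but are not known to be continuous.

\begin{lemma}\label{lem:dim}
Let $Z\subseteq\mathbb R^n$ be the underlying set of an infinite definable field. There is a largest integer $d\ge1$ for which there is a definable injection from an open box of $\mathbb R^d$ into $Z$. Every definable $C^1$ map from an open box of some $\mathbb R^M$ to $\mathbb R^n$ with values in $Z$ has rank at most $d$ everywhere.
\end{lemma}

\begin{proof}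
By Theorem~\ref{thm:thin}(b) some coordinate projection $\pi(Z)\subseteq\mathbb R$ is somewhere dense. Lemma~\ref{lem:submersion} with $m=1$ gives a definable $C^1$-submanifold $S\subseteq Z$ and a point $z'\in S$ at which $\pi|_S$ is a submersion, so $k=\dim S\ge1$. Some coordinate projection $\pi':\mathbb R^n\to\mathbb R^k$ is injective on the tangent space of $S$ at $z'$. By the inverse function theorem there is an open box $V'\ni z'$ such that $\pi'$ maps $S\cap V'$ injectively onto an open subset of $\mathbb R^k$. On an open box inside this open set, the inverse of $\pi'|_{S\cap V'}$ is a definable injection into $Z$. So there is at least one admissible $d$. A definable injection from an open box of $\mathbb R^d$ into $Z$ is $C^2$ on a smaller box by Lemma~\ref{lem:C2}, so $d\le n$ by Lemma~\ref{lem:rank}. Hence a largest $d$ exists.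

Let $F$ be a definable $C^1$ map with values in $Z$, of rank $\rho\ge1$ at a point $o$. Choose $\rho$ coordinates whose columns in $dF(o)$ are linearly independent, and fix the other coordinates at their values in $o$. The resulting map of $\rho$ variables is an immersion at the point corresponding to $o$, hence injective on a small open box of $\mathbb R^\rho$. It is definable with values in $Z$, so $\rho\le d$.
\end{proof}

\section{From a nonzero second derivative to an interval field}\label{sec:curv}

In this section $\mathcal R$ is an arbitrary expansion of $(\mathbb R,<,+)$.

\begin{lemma}\label{lem:onevar}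
If some definable $C^2$ map $F:O\to\mathbb R^n$ on an open box $O\subseteq\mathbb R^m$ is not affine, then there is a definable $C^2$ function $g$ on an open interval with $g''\ne0$ at some point.
\end{lemma}

\begin{proof}
A $C^2$ function on a box whose Hessian vanishes identically is affine. So some component $F_j$ has nonzero Hessian matrix $(H_{ik})$ at some $y\in O$. We restrict $F_j$ to a line through $y$; its direction $v$ must have entries in $\{0,1\}$, say, since multiplication by an arbitrary real number need not be definable. If some $H_{ii}\ne0$, put $v=e_i$, so that $v^{T}Hv=H_{ii}$. Otherwise all diagonal entries vanish and $H_{ik}\ne0$ for some $i\ne k$; put $v=e_i+e_k$, so that $v^THv=2H_{ik}$. The function $g(s)=F_j(y+sv)$ is definable and $C^2$ near $0$, and $g''(0)=v^THv\ne0$.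
\end{proof}

Fix now a definable $C^2$ function $g$ on an open interval $J$ with $g''\ne0$ at some point. Shrinking $J$ and replacing $g$ by $-g$ if necessary, we assume $g''>0$ on $J$. Fix $a_*\in J$ and $\eta>0$ with $(a_*-2\eta,a_*+2\eta)\subseteq J$, and let $J_0=(a_*-\eta,a_*+\eta)$. For $a\in J_0$ and $|t|<\eta$ put
\[
h_a(t)=g(a+t)-g(a)-g(a_*+t)+g(a_*),\qquad\sigma(a)=h_a'(0)=g'(a)-g'(a_*).
\]
The family $(h_a)_{a\in J_0}$ is definable and $h_a(0)=0$. As $g''>0$, the map $\sigma$ is a strictly increasing homeomorphism from $J_0$ onto an open interval containing $\sigma(a_*)=0$; the terms in $a_*$ were subtracted to make the slopes fill a neighborhood of $0$.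

For $g(x)=x^2/2$ one computes $h_a(t)=(a-a_*)t$, so $h_a$ is multiplication by $\sigma(a)$, and sums and compositions of the $h_a$ add and multiply the numbers $\sigma(a)$. In general $h_a$ is multiplication by $\sigma(a)$ to first order at $0$, and sums and compositions still add and multiply the slopes. The difficulty is that $\sigma$ is not known to be definable, because a difference quotient involves division. We use $a$ as a code for the number $\sigma(a)$, and we recognize slopes by comparing germs.

\begin{lemma}\label{lem:slope}
Let $k$ be a real function defined on a neighborhood of $0$, differentiable at $0$, with $k(0)=0$, and let $c\in J_0$. Then $k'(0)=\sigma(c)$ if and only if for all $c'<c<c''$ in $J_0$ there is $\delta\in(0,\eta)$ such that $k$ is defined on $(0,\delta)$ and $h_{c'}(t)<k(t)<h_{c''}(t)$ for $0<t<\delta$. Consequently, if $(k_y)_{y\in Y}$ is a definable family of such functions, then $\{(y,c)\in Y\times J_0:k_y'(0)=\sigma(c)\}$ is definable.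
\end{lemma}

\begin{proof}
As $t\downarrow0$, the quotients $h_{c'}(t)/t$, $k(t)/t$, $h_{c''}(t)/t$ tend to $\sigma(c')$, $k'(0)$, $\sigma(c'')$. If $k'(0)=\sigma(c)$, then $\sigma(c')<k'(0)<\sigma(c'')$, so the quotients are strictly ordered for small $t>0$. Conversely, the inequalities give $\sigma(c')\le k'(0)\le\sigma(c'')$ for all $c'<c<c''$ in $J_0$; let $c',c''\to c$ and use the continuity of $\sigma$. The condition is first-order in $k$ and the family $(h_a)$.
\end{proof}

Fix $q\in(0,1)$ with $(-q,q)\subseteq\sigma(J_0)$ and let $I_0=\sigma^{-1}((-q,q))$, an open interval. Recall that a subset of $\mathbb R^m$ is \emph{semialgebraic} if it is a Boolean combination of sets $\{x:P(x)>0\}$ with $P$ a real polynomial; equations are covered, since $P=0$ means that neither $P>0$ nor $-P>0$.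

\begin{lemma}\label{lem:semialg}
For every semialgebraic $X\subseteq(-q,q)^m$ the set $\{x\in I_0^m:(\sigma(x_1),\dots,\sigma(x_m))\in X\}$ is definable.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:slope} to the definable families $h_a+h_b$ and $h_a\circ h_b$, for $(a,b)\in J_0^2$; the composition is defined on $\{t:|t|<\eta,\ |h_b(t)|<\eta\}$, a neighborhood of $0$. Their derivatives at $0$ are $\sigma(a)+\sigma(b)$ and, by the chain rule and $h_b(0)=0$, $\sigma(a)\sigma(b)$. So the sets
\[
\{(a,b,c)\in I_0^3:\sigma(a)+\sigma(b)=\sigma(c)\},\qquad\{(a,b,c)\in I_0^3:\sigma(a)\sigma(b)=\sigma(c)\}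
\]
are definable. It suffices to treat $X=\{x\in(-q,q)^m:P(x)>0\}$, where $P=\sum_\alpha c_\alpha x^\alpha$, and the point is to evaluate $P$ without leaving $(-q,q)$. Scaling $P$ by a positive constant, assume $\sum_\alpha|c_\alpha|<q$. Compute $c_\alpha x^\alpha$ by starting with $c_\alpha$ and multiplying by one variable at a time. Since $|x_i|<q<1$, every intermediate product has absolute value at most $|c_\alpha|$, and every partial sum of $\sum_\alpha c_\alpha x^\alpha$ has absolute value at most $\sum_\alpha|c_\alpha|<q$. So the code $\sigma^{-1}(P(\sigma(x_1),\dots,\sigma(x_m)))$ is obtained from $x\in I_0^m$ and the parameters $\sigma^{-1}(c_\alpha)$ by finitely many applications of the two definable partial operations. As $\sigma$ is increasing, the value of $P$ is positive if and only if its code is greater than $\sigma^{-1}(0)=a_*$.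
\end{proof}

It remains to fit the whole real line into $(-q,q)$. Let
\[
\theta:(-q,q)\to\mathbb R,\quad\theta(x)=\frac{x}{q-|x|},\qquad\theta^{-1}(y)=\frac{qy}{1+|y|},\qquad\Theta=\theta\circ\sigma:I_0\to\mathbb R.
\]
Both $\theta$ and $\Theta$ are increasing homeomorphisms.

\begin{proposition}\label{prop:field}
Let $\mathcal R$ be an expansion of $(\mathbb R,<,+)$ that defines a $C^2$ function $g$ on an open interval with $g''\ne0$ at some point. Then $\mathcal R$ has an interval field: with the notation above, the operations $\oplus,\otimes$ on $I_0$ obtained by pulling back $+,\times$ along $\Theta$ are definable and continuous, and $\Theta:(I_0,<,\oplus,\otimes)\to(\mathbb R,<,+,\times)$ is an isomorphism.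
\end{proposition}

\begin{proof}
The sets of $(x,y,z)\in(-q,q)^3$ with $\theta(x)+\theta(y)=\theta(z)$, respectively $\theta(x)\theta(y)=\theta(z)$, are semialgebraic: for each choice of signs of $x,y,z$, clearing the positive denominators gives a polynomial equation. By Lemma~\ref{lem:semialg} the graphs of $\oplus$ and $\otimes$ are definable. The other assertions hold because $\Theta$ is an increasing homeomorphism.
\end{proof}

\section{A definable field is not affine}\label{sec:main}

From now on $\mathcal R$ is an NIP expansion of $(\mathbb R,<,+)$ by closed sets and $K$ is an infinite definable field with underlying set $Z\subseteq\mathbb R^n$. Sums and products of elements of $Z$ are taken in $K$; sums of elements of boxes and of values of linear maps are taken in Euclidean space. Let $d$ be as in Lemma~\ref{lem:dim}, fix a definable injection $\gamma:U\to Z$ of an open box $U\subseteq\mathbb R^d$, and put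
\begin{equation}\label{eq:F}
F:U^3\to Z\subseteq\mathbb R^n,\qquad F(a,x,b)=\gamma(a)\gamma(x)+\gamma(b).
\end{equation}
For fixed $(a,b)$ the map $x\mapsto F(a,x,b)$ describes a piece of the line over $K$ with slope $\gamma(a)$ and intercept $\gamma(b)$, and two lines with different slopes meet in only one point. Consider the case $d=n=1$, and suppose $F(a,x,b)=y_0+\lambda_1a+\lambda_2x+\lambda_3b$ on a box. Then $\lambda_3\ne0$, since $F$ is injective in $b$. Moving $(a,b)$ to $(a',b')$ with $a'\ne a$ and $\lambda_1a+\lambda_3b=\lambda_1a'+\lambda_3b'$ does not change the function of $x$, so two lines with different slopes agree on an interval of values of $x$. In general we must be able to compensate a change in $a$ by a change in $b$, and this is where the maximality of $d$ is used.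

\begin{proposition}\label{prop:notaffine}
The map $F$ of \eqref{eq:F} is not affine on any open box $O\subseteq U^3$.
\end{proposition}

\begin{proof}
Suppose $F(a,x,b)=y_0+L_1a+L_2x+L_3b$ on $O=O_1\times O_2\times O_3$, with $y_0\in\mathbb R^n$ and linear maps $L_i:\mathbb R^d\to\mathbb R^n$. For fixed $a,x$ the map $b\mapsto F(a,x,b)$ is injective on the open set $O_3$, so $L_3$ is injective and has rank $d$. By Lemma~\ref{lem:dim} the map $L=(L_1,L_2,L_3):\mathbb R^{3d}\to\mathbb R^n$ has rank at most $d$. Hence $\operatorname{im}L=\operatorname{im}L_3$, and in particular $\operatorname{im}L_1\subseteq\operatorname{im}L_3$.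

Fix $a\in O_1$ and $b\in O_3$. Since $d\ge1$, we can choose $a'\ne a$ in $O_1$ so close to $a$ that $b'=b+L_3^{-1}L_1(a-a')$ lies in $O_3$. Then $L_1a+L_3b=L_1a'+L_3b'$, so $F(a,x,b)=F(a',x,b')$ for all $x\in O_2$; that is, in $K$,
\[
(\gamma(a)-\gamma(a'))\,\gamma(x)=\gamma(b')-\gamma(b)\qquad\text{for all }x\in O_2.
\]
Subtracting these equations for two points $x\ne x'$ of $O_2$ gives $(\gamma(a)-\gamma(a'))(\gamma(x)-\gamma(x'))=0$. Both factors are nonzero because $\gamma$ is injective, which is impossible in a field.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:C2}, $F$ is $C^2$ on an open box $O\subseteq U^3$, and by Proposition~\ref{prop:notaffine} it is not affine on $O$. Lemma~\ref{lem:onevar} gives a definable $C^2$ function $g$ on an open interval with $g''\ne0$ at some point, and Proposition~\ref{prop:field} gives an interval field.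
\end{proof}

\begin{proof}[Proof of the equivalences in Theorem~\ref{thm:class}]
An interval field is an infinite definable field, so (i) implies (ii). Assume (ii), and let $g$ be as in the proof of Theorem~\ref{thm:main}. Restrict $g$ to an interval $(\alpha,\beta)$ on which $g''$ has no zero. Then $g$ is not affine on any subinterval, so (iii) holds. Finally suppose (i) fails and let $f:(\alpha,\beta)\to\mathbb R$ be definable. By Lemma~\ref{lem:C2} every open subinterval of $(\alpha,\beta)$ contains an open interval on which $f$ is $C^2$. There $f''=0$ by Proposition~\ref{prop:field}, so $f$ is affine. The union of these intervals is a dense open set on which $f$ is locally affine, so (iii) fails.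
\end{proof}

\section{Classification of definable fields}\label{sec:class}

We keep $K,Z,d,\gamma,F$ from Section~\ref{sec:main}, and we fix $g$ as in the proof of Theorem~\ref{thm:main} together with the objects $\sigma,q,I_0,\theta,\Theta$ of Section~\ref{sec:curv}. We show that $K$ is definably isomorphic to $I_0$ or to $I_0(\sqrt{-1})$.

The model is $K=\mathbb C=\mathbb R^2$. Multiplication by $c=x+iy$ fixes $0$, its derivative there is the matrix $\left(\begin{smallmatrix}x&-y\\y&x\end{smallmatrix}\right)$, and sending $c$ to this matrix embeds $\mathbb C$ in the ring $M_2(\mathbb R)$. To imitate this we need a chart around $0\in K$ in which the operations are smooth. Generic smoothness only gives smoothness near some point $o\in U^3$ that we cannot choose, so the first step is to translate $o$ to the origin by means of the field operations. The chart then defines a topology that identifies $K$ abstractly, differentiation gives the embedding in $M_d(\mathbb R)$, and Lemma~\ref{lem:slope} makes the embedding definable.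

\subsection*{A chart at zero}

\begin{lemma}\label{lem:chart}
There are an open box $B'\ni0$ in $\mathbb R^d$, a definable injection $\lambda:B'\to K$ with $\lambda(0)=0$, an open ball $B\subseteq B'$ around $0$, and $C^2$ maps $s,p:B\times B\to B'$ and $\iota:B\to B'$ such that for $u,v\in B$
\begin{equation}\label{eq:chart}
\lambda(u)+\lambda(v)=\lambda(s(u,v)),\qquad-\lambda(u)=\lambda(\iota(u)),\qquad\lambda(u)\lambda(v)=\lambda(p(u,v)).
\end{equation}
Moreover $s(u,0)=s(0,u)=u$, $\iota(0)=0$ and $p(u,0)=p(0,u)=0$; hence $ds(0,0)(h,k)=h+k$ and $dp(0,0)=0$.
\end{lemma}

\begin{proof}
Shrink $U$ so that $0\notin\gamma(U)$. Then $F$ is injective in each of $a$, $x$, $b$ separately. By Lemma~\ref{lem:C2} it is $C^2$ on an open box $O\subseteq U^3$. The subset of $O$ where $\partial_aF$ has rank less than $d$ is closed in $O$. It has empty interior: otherwise, for suitable fixed $x,b$, the injective map $a\mapsto F(a,x,b)$ would have rank less than $d$ on an open set, against Lemma~\ref{lem:rank}. The same argument applies to $\partial_xF$ and $\partial_bF$. Three closed sets with empty interior do not cover $O$, so there is $o=(a_0,x_0,b_0)\in O$ at which all three partial derivatives have rank $d$.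 Put $\alpha=\gamma(a_0)$ and $\xi=\gamma(x_0)$, both nonzero.

Near $o$ the rank of $dF$ is at least $d$, and it is at most $d$ by Lemma~\ref{lem:dim}. By the constant rank theorem $F$ maps a neighborhood of $o$ onto a $d$-dimensional $C^2$-submanifold $S$ of $\mathbb R^n$. The map $\beta(b)=F(a_0,x_0,b)=\alpha\xi+\gamma(b)$ sends a neighborhood of $b_0$ into $S$ and has rank $d$ at $b_0$, so it is a $C^2$-diffeomorphism from a neighborhood of $b_0$ onto an open neighborhood of $F(o)$ in $S$. Hence $H=\beta^{-1}\circ F$ is a $C^2$ map from a neighborhood of $o$ to $U$, with $H(o)=b_0$ and
\begin{equation}\label{eq:H}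
\gamma(a)\gamma(x)+\gamma(b)=\alpha\xi+\gamma(H(a,x,b)).
\end{equation}
Since $\partial_aF(o)=d\beta(b_0)\,\partial_aH(o)$ has rank $d$, the matrix $\partial_aH(o)$ is invertible, and $\partial_xH(o)$ is invertible for the same reason.

Let $B'=U-b_0$ and $\lambda(v)=\gamma(b_0+v)-\gamma(b_0)$ for $v\in B'$, a definable injection with $\lambda(0)=0$. Put $\nu(a,x)=H(a,x,b_0)-b_0$. Equation \eqref{eq:H} with $b=b_0$ reads
\begin{equation}\label{eq:nu}
\gamma(a)\gamma(x)-\alpha\xi=\lambda(\nu(a,x)).
\end{equation}
Let $\phi(x)=\nu(a_0,x)$ and $\psi(a)=\nu(a,x_0)$. Then $\phi(x_0)=\psi(a_0)=0$, both maps have invertible derivative there, so they have $C^2$ inverses near $0$, and \eqref{eq:nu} gives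
\begin{equation}\label{eq:phipsi}
\alpha\gamma(x)-\alpha\xi=\lambda(\phi(x)),\qquad\gamma(a)\xi-\alpha\xi=\lambda(\psi(a)).
\end{equation}

\emph{Sums and negatives.} For small $u,v$ let $x=\phi^{-1}(u)$. By \eqref{eq:phipsi} and by \eqref{eq:H} with $a=a_0$, $b=b_0+v$,
\[
\lambda(u)+\lambda(v)=\alpha\gamma(x)+\gamma(b_0+v)-\alpha\xi-\gamma(b_0)=\gamma(H(a_0,x,b_0+v))-\gamma(b_0)=\lambda(s(u,v)),
\]
where $s(u,v)=H(a_0,\phi^{-1}(u),b_0+v)-b_0$ is $C^2$ near $(0,0)$. Injectivity of $\lambda$ and $\lambda(0)=0$ give $s(u,0)=u$ and $s(0,v)=v$, so both partial derivatives of $s$ at $(0,0)$ are the identity. By the implicit function theorem there is a $C^2$ map $\iota$ near $0$ with $\iota(0)=0$ and $s(u,\iota(u))=0$, which says $\lambda(u)+\lambda(\iota(u))=0$.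

\emph{Products.} For small $w,u$ let $a=\psi^{-1}(w)$, $x=\phi^{-1}(u)$, and let $\kappa=\alpha\xi$. By \eqref{eq:phipsi}, $\gamma(a)=\alpha+\xi^{-1}\lambda(w)$ and $\gamma(x)=\xi+\alpha^{-1}\lambda(u)$, so
\[
\gamma(a)\gamma(x)=\alpha\xi+\lambda(u)+\lambda(w)+\kappa^{-1}\lambda(w)\lambda(u).
\]
Comparing with \eqref{eq:nu},
\[
\kappa^{-1}\lambda(w)\lambda(u)=\lambda(\nu(a,x))-\lambda(u)-\lambda(w)=\lambda(p(w,u)),
\]
where $p(w,u)=s\bigl(s(\nu(\psi^{-1}(w),\phi^{-1}(u)),\iota(u)),\iota(w)\bigr)$ is $C^2$ near $(0,0)$, because all inner maps vanish at $(w,u)=(0,0)$. If $w=0$ or $u=0$ the left side is $0$, so $p(w,0)=p(0,u)=0$ by injectivity. Now replace $\lambda$ by $\kappa^{-1}\lambda$, again a definable injection vanishing at $0$. The identities for sums and negatives are preserved, and $\kappa^{-1}\lambda(w)\cdot\kappa^{-1}\lambda(u)=\kappa^{-1}\lambda(p(w,u))$ is the identity for products. Take $B$ small enough that $s,p,\iota$ are defined as stated.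
\end{proof}

\subsection*{The topology}

We recall three standard facts. First, let $\mathcal B$ be a filter base of subsets of an abelian group $A$, each containing $0$, such that every $N\in\mathcal B$ contains $N'+N'$ and $-N''$ for some $N',N''\in\mathcal B$. Then $A$ has a unique group topology in which the sets $c+N$, $N\in\mathcal B$, form a base of neighborhoods of $c$, and it is Hausdorff if $\bigcap\mathcal B=\{0\}$. An additive map between topological groups is continuous if it is continuous at $0$, and a subgroup that contains a neighborhood of $0$ is open and closed. Second, \emph{invariance of domain}: a continuous injection from an open subset of $\mathbb R^d$ to $\mathbb R^d$ is open, and consequently nonempty open subsets of $\mathbb R^d$ and $\mathbb R^{d'}$ are homeomorphic only if $d=d'$. Third, by the classification of non-discrete locally compact fields (Pontryagin; see \cite[Ch.~I]{Weil}), such a field is either totally disconnected or topologically isomorphic to $\mathbb R$ or $\mathbb C$.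

\begin{lemma}\label{lem:top}
There is a topology $\tau$ on $K$ such that, after shrinking $B$, the map $\lambda|_B$ is a homeomorphism onto an open neighborhood of $0$, and $(K,\tau)$ is a topological field isomorphic to $\mathbb R$, with $d=1$, or to $\mathbb C$, with $d=2$.
\end{lemma}

\begin{proof}
\emph{The group topology.} Let $\mathcal B$ consist of the sets $\lambda(V)$ with $V\subseteq B$ a neighborhood of $0$ in $\mathbb R^d$. Given $V$, continuity of $s$ and $\iota$ at the origin gives $W$ with $s(W,W)\subseteq V$ and $\iota(W)\subseteq V$, and then $\lambda(W)+\lambda(W)\subseteq\lambda(V)$ and $-\lambda(W)\subseteq\lambda(V)$ by \eqref{eq:chart}. Also $\bigcap\mathcal B=\{0\}$ as $\lambda$ is injective. Let $\tau$ be the resulting Hausdorff group topology on $(K,+)$. Shrink $B$ so that $\partial_2s(u,0)$ is invertible for $u\in B$. For such $u$ the map $s(u,\cdot)$ is a local diffeomorphism at $0$ with $s(u,0)=u$, so the sets $s(u,W)$, for small neighborhoods $W$ of $0$, form a base of neighborhoods of $u$. Their images $\lambda(s(u,W))=\lambda(u)+\lambda(W)$ form a base of $\tau$-neighborhoods of $\lambda(u)$. So $\lambda|_B$ is continuous and open, hence a homeomorphism onto an open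 neighborhood of $0$. Thus $\tau$ is locally compact, and since $d\ge1$ it is neither discrete nor totally disconnected.

\emph{Multiplication by a fixed element.} The chart controls only multiplication by small elements, so let $K_1$ be the set of $c\in K$ such that $y\mapsto cy$ is $\tau$-continuous. Sums, negatives and compositions of continuous additive maps are continuous, so $K_1$ is a subring containing $1$. It contains $\lambda(B)$, because $\lambda(w)\lambda(u)=\lambda(p(w,u))$ and $p(w,u)\to p(w,0)=0$ as $u\to0$. Let $0\ne c\in K_1$. The map $u\mapsto\lambda^{-1}(c\lambda(u))$ is defined, continuous and injective near $0\in\mathbb R^d$, so it is open by invariance of domain. Hence $c\lambda(V)$ is a neighborhood of $0$ for every small neighborhood $V$ of $0$, and multiplication by $c^{-1}$ maps it into $\lambda(V)$. So $c^{-1}\in K_1$, and $K_1$ is a subfield.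

Suppose $c\in K\setminus K_1$. Then $K_1\cap cK_1=\{0\}$, since $ck=k'$ with $k,k'\in K_1$, $k\ne0$, would give $c=k'k^{-1}\in K_1$. If $\lambda(u)+c\lambda(v)=\lambda(u')+c\lambda(v')$ with $u,u',v,v'\in B$, then $\lambda(u)-\lambda(u')=c(\lambda(v')-\lambda(v))$ lies in $K_1\cap cK_1$, so $u=u'$ and $v=v'$. Thus $(u,v)\mapsto\lambda(u)+c\lambda(v)$ is a definable injection of the open box $B\times B\subseteq\mathbb R^{2d}$ into $Z$, contradicting the maximality of $d$. Hence $K=K_1$.

\emph{Joint continuity and inversion.} In $(c+y)(c'+y')-cc'=cy'+c'y+yy'$ the first two terms tend to $0$ as $y,y'\to0$ because $c,c'\in K_1$, and the third because $p$ is continuous at $(0,0)$. So multiplication is continuous. For small $u,v$,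
\[
(1+\lambda(u))(1+\lambda(v))=1+\lambda(u)+\lambda(v)+\lambda(u)\lambda(v)=1+\lambda(r(u,v)),
\]
where $r(u,v)=s(s(u,v),p(u,v))$, and $dr(0,0)(h,k)=(h+k)+0$ by Lemma~\ref{lem:chart}. The implicit function theorem gives a continuous map $\chi$ near $0$ with $\chi(0)=0$ and $r(u,\chi(u))=0$, that is, $(1+\lambda(u))^{-1}=1+\lambda(\chi(u))$. So inversion is continuous at $1$, and at every $c\ne0$ by $(c+y)^{-1}=c^{-1}(1+c^{-1}y)^{-1}$.

Thus $(K,\tau)$ is a non-discrete locally compact field that is not totally disconnected, so it is topologically isomorphic to $\mathbb R$ or $\mathbb C$. The homeomorphism $\lambda|_B$ and invariance of domain give $d=1$ or $d=2$ respectively.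
\end{proof}

\subsection*{The linear representation}

For $c\in K$ let $m_c(u)=\lambda^{-1}(c\lambda(u))$. By Lemma~\ref{lem:top}, $m_c$ is defined and continuous near $0\in\mathbb R^d$, and $m_c(0)=0$.

\begin{lemma}\label{lem:D}
Each $m_c$ is $C^1$ near $0$, and $D:K\to M_d(\mathbb R)$, $D(c)=dm_c(0)$, is a continuous injective unital ring homomorphism.
\end{lemma}

\begin{proof}
By \eqref{eq:chart} and the injectivity of $\lambda$, the following identities hold near $0$:
\[
m_{cc'}=m_c\circ m_{c'},\qquad m_{c+c'}=s(m_c,m_{c'}),\qquad m_{-c}=\iota\circ m_c,\qquad m_1=\mathrm{id},
\]
and $m_{\lambda(w)}=p(w,\cdot)$ for $w\in B$. For instance, $\lambda(s(m_c(u),m_{c'}(u)))=c\lambda(u)+c'\lambda(u)$ once $m_c(u)$ and $m_{c'}(u)$ lie in $B$. So the set of $c$ such that $m_c$ is $C^1$ near $0$ is an additive subgroup containing the neighborhood $\lambda(B)$ of $0$. It is therefore open and closed, and $K$ is connected by Lemma~\ref{lem:top}, so it is all of $K$. The chain rule gives $D(cc')=D(c)D(c')$ and, with $ds(0,0)(h,k)=h+k$, also $D(c+c')=D(c)+D(c')$; and $D(1)=\mathrm{id}$. A unital homomorphism from a field to a nonzero ring is injective. Finally $D$ is additive, and $D(\lambda(w))=\partial_2p(w,0)\to\partial_2p(0,0)=0$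 as $w\to0$, so $D$ is continuous.
\end{proof}

The entries of $D(c)$ are slopes, so $D$ itself is not known to be definable. We transport it to the interval field: let $\widehat D:K\to M_d(I_0)$ be obtained by applying $\Theta^{-1}$ to each entry of $D(c)$. Since $\Theta$ is a field isomorphism, $\widehat D$ is a unital ring embedding into the matrices over the field $I_0$. Lemma~\ref{lem:slope} recognizes only slopes in $\sigma(J_0)$, so we first treat elements with small matrix and then write an arbitrary element as a quotient of two of these.

\begin{lemma}\label{lem:Ddef}
The map $\widehat D$ is definable.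
\end{lemma}

\begin{proof}
Fix $i,j\le d$. For $c\in K$ let $k_c(t)$ be the $i$th coordinate of $\lambda^{-1}(c\lambda(te_j))$, defined for those $t$ with $te_j\in B'$ and $c\lambda(te_j)\in\lambda(B')$. This is a definable family of functions defined near $0$, with $k_c(0)=0$ and $k_c'(0)=D(c)_{ij}$. By Lemma~\ref{lem:slope} the relation $D(c)_{ij}=\sigma(a)$ between $c\in K$ and $a\in J_0$ is definable.

Let $K_q=\{c\in K:|D(c)_{ij}|<q\text{ for all }i,j\}$. It is definable, as the set of $c$ such that for all $i,j$ there is $a\in I_0$ with $D(c)_{ij}=\sigma(a)$. For $c\in K_q$ and such an $a$, the entry $\widehat D(c)_{ij}=\sigma^{-1}(\theta^{-1}(\sigma(a)))$ is the unique $a'\in I_0$ with $(\sigma(a),\sigma(a'))$ in the set $\{(y,x)\in(-q,q)^2:x(1+|y|)=qy\}$. This set is semialgebraic, so $\widehat D|_{K_q}$ is definable by Lemma~\ref{lem:semialg}.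

Let $c\in K$ be arbitrary. By continuity of $D$ the set $K_q$ is a $\tau$-neighborhood of $0$; since $y\mapsto yc$ is continuous and $\tau$ is not discrete, there is $z\ne0$ with $z,zc\in K_q$. For every such $z$ the matrix $\widehat D(z)$ is invertible, with inverse $\widehat D(z^{-1})$, and $\widehat D(z)\widehat D(c)=\widehat D(zc)$. So for $A\in M_d(I_0)$ we have $A=\widehat D(c)$ if and only if there is $z\ne0$ with $z,zc\in K_q$ and $\widehat D(z)A=\widehat D(zc)$, the product being taken over the definable field $I_0$. This condition is definable.
\end{proof}

\subsection*{The isomorphism}

\begin{proof}[Proof of the classification in Theorem~\ref{thm:class}]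
Let $d=1$. Then $K\cong\mathbb R$, and $D$ composed with an isomorphism $\mathbb R\to K$ is a unital ring endomorphism of $\mathbb R$. Such a map fixes $\mathbb Q$ and preserves squares, hence the order, so it is the identity. Therefore $D:K\to\mathbb R$ is bijective, and $\widehat D:K\to I_0$ is a definable field isomorphism.

Let $d=2$. Let $\Phi:\mathbb C\to K$ be a topological isomorphism and $\omega=\Phi(\sqrt{-1})$. The map $D\circ\Phi:\mathbb C\to M_2(\mathbb R)$ is additive and continuous, hence $\mathbb R$-linear, and it sends $1$ to $\mathrm{id}$. So $D(\Phi(x+y\sqrt{-1}))=x\,\mathrm{id}+yD(\omega)$ for $x,y\in\mathbb R$, and $D(K)=\{x\,\mathrm{id}+yD(\omega):x,y\in\mathbb R\}$. The matrices $\mathrm{id}$ and $D(\omega)$ are linearly independent, since $D(\omega)^2=-\mathrm{id}$ while the square of a real scalar matrix is not $-\mathrm{id}$. Transporting along $\Theta^{-1}$, the map $(x,y)\mapsto x\,\mathrm{id}+y\widehat D(\omega)$, computed over $I_0$, is a definable bijection from $I_0^2$ onto $\widehat D(K)$. It is additive, and since $\widehat D(\omega)^2=-\mathrm{id}$,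
\[
(x\,\mathrm{id}+y\widehat D(\omega))(x'\,\mathrm{id}+y'\widehat D(\omega))=(xx'-yy')\,\mathrm{id}+(xy'+x'y)\widehat D(\omega).
\]
Composing with $\widehat D^{-1}$ gives a definable field isomorphism $I_0(\sqrt{-1})\to K$.

So every infinite definable field is definably isomorphic to $I_0$ or to $I_0(\sqrt{-1})$, where $I_0$ is fixed independently of the field. Let $(I,<,\oplus,\otimes)$ be any interval field of $\mathcal R$. It is an infinite definable field in which $-1$ is not a square, so it is definably isomorphic to $I_0$; applying this isomorphism to both coordinates shows that $I(\sqrt{-1})$ is definably isomorphic to $I_0(\sqrt{-1})$. Hence $I_0$ may be replaced by $I$.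
\end{proof}

\begin{thebibliography}{9}

\bibitem{Shelah}
S.~Shelah, \emph{Dependent first order theories, continued}, Israel J. Math. \textbf{173} (2009).

\bibitem{Simon}
P.~Simon, \emph{A Guide to NIP Theories}.

\bibitem{Walsberg}
E.~Walsberg, \emph{Externally definable quotients and NIP expansions of the real ordered additive group}, Trans. Amer. Math. Soc. \textbf{375} (2022); arXiv:1910.10572 (2019).

\bibitem{Weil}
A.~Weil, \emph{Basic Number Theory}.

\end{thebibliography}
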